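# Odd singular vectors of weight $\lambda-\beta$ in Verma modules over basic Lie superalgebras

## 1. Simple odd roots: a one-dimensional weight space

Let $\mathfrak g$ be a basic Lie superalgebra over $\mathbb C$ and let $\beta$ be a positive odd root. How many independent singular vectors of weight $\lambda-\beta$ does the Verma module $M(\lambda)$ contain? We first fix the setting, and then answer the question when $\beta$ is simple.

**Setting.** Throughout, $\mathfrak g$ is one of $\mathfrak{gl}(m|n)$, $\mathfrak{sl}(m|n)$ with $m\neq n$, $\mathfrak{osp}(M|2n)$, $D(2|1;\zeta)$, $F(4)$, $G(3)$. (The algebra $\mathfrak{psl}(n|n)$ needs a separate word, given in Section 8.) We use these standard facts. The even part $\mathfrak g_{\bar0}$ is a reductive Lie algebra with Cartan subalgebra $\mathfrak h$. All root spaces are one-dimensional. There is an even, supersymmetric, invariant form $(\cdot,\cdot)$ on $\mathfrak g$ that is non-degenerate on $\mathfrak h$ and pairs $\mathfrak g_\alpha$ with $\mathfrak g_{-\alpha}$.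

For $\kappa\in\mathfrak h^*$ define $h_\kappa\in\mathfrak h$ by $(h_\kappa,h)=\kappa(h)$, and put $(\kappa,\kappa')=(h_\kappa,h_{\kappa'})=\kappa(h_{\kappa'})$. A root $\beta$ is isotropic if $(\beta,\beta)=0$.

A positive system $\Phi^+$ gives $\mathfrak g=\mathfrak n^-\oplus\mathfrak h\oplus\mathfrak n^+$. For $\alpha\in\Phi^+$ choose $e_\alpha\in\mathfrak g_\alpha$ and $f_\alpha\in\mathfrak g_{-\alpha}$ with $(e_\alpha,f_\alpha)=1$. Then $[e_\alpha,f_\alpha]\in\mathfrak h$, and
$$([e_\alpha,f_\alpha],h)=(e_\alpha,[f_\alpha,h])=\alpha(h),\qquad\text{so}\qquad [e_\alpha,f_\alpha]=h_\alpha .\tag{1}$$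
The Weyl vector $\rho$ is half the sum of the positive even roots minus half the sum of the positive odd roots. If $\beta$ is a positive isotropic odd root, $\lambda$ is called $\beta$-atypical when $(\lambda+\rho,\beta)=0$.

The Verma module is $M(\lambda)=U(\mathfrak g)\otimes_{U(\mathfrak h\oplus\mathfrak n^+)}\mathbb C_\lambda$. It is free of rank one over $U(\mathfrak n^-)$ on its highest weight vector $v$. A singular vector is a weight vector killed by $\mathfrak n^+$. We write $\mathrm{Hom}_{\mathfrak g}$ for the full space of homomorphisms, odd ones included, so that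
$$\mathrm{Hom}_{\mathfrak g}(M(\lambda-\beta),M(\lambda))=\{w\in M(\lambda)_{\lambda-\beta}:\ \mathfrak n^+w=0\},\tag{2}$$
a homomorphism being determined by the image of the highest weight vector.

**Running example.** Let $\mathfrak g=\mathfrak{gl}(2|1)$ with matrix units $E_{ij}$, where indices $1,2$ are even and $3$ is odd, and with the supertrace form. Let $\varepsilon_1,\varepsilon_2,\delta$ be the coordinate functions on the diagonal matrices. Take the positive roots $\varepsilon_1-\varepsilon_2$ (even) and $\varepsilon_2-\delta$, $\varepsilon_1-\delta$ (odd). Since $(E_{11},E_{11})=(E_{22},E_{22})=1$ and $(E_{33},E_{33})=-1$, we get $h_{\varepsilon_i-\delta}=E_{ii}+E_{33}$, and $(\varepsilon_i-\delta,\varepsilon_i-\delta)=1-1=0$: both odd roots are isotropic. Moreover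
$$\rho=\tfrac12(\varepsilon_1-\varepsilon_2)-\tfrac12(\varepsilon_1+\varepsilon_2-2\delta)=-\varepsilon_2+\delta .$$
With $\lambda_i=\lambda(E_{ii})$, the weight $\lambda$ is $(\varepsilon_2-\delta)$-atypical iff $\lambda_2+\lambda_3=0$, and $(\varepsilon_1-\delta)$-atypical iff $\lambda_1+\lambda_3+1=0$.

A positive root is simple if it is not a sum of two or more positive roots.

**Proposition 1.** Let $\beta$ be a simple root of any positive system. Then $\dim\mathrm{Hom}_{\mathfrak g}(M(\lambda-\beta),M(\lambda))$ is $1$ if $(\lambda,\beta)=0$ and $0$ otherwise.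

*Proof.* By PBW, $M(\lambda)_{\lambda-\beta}$ has a basis indexed by the ways to write $\beta$ as a sum of positive roots (odd ones used at most once). As $\beta$ is simple there is only one way, so the weight space is $\mathbb Cf_\beta v$. If $\alpha\in\Phi^+$, $\alpha\ne\beta$, then $e_\alpha f_\beta v$ has weight $\lambda-(\beta-\alpha)$. If this vector were nonzero, $\beta-\alpha$ would be a nonempty sum of positive roots, and $\beta$ would decompose. So $e_\alpha f_\beta v=0$. Finally $e_\beta f_\beta v=h_\beta v=(\lambda,\beta)v$. $\blacksquare$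

When $\beta$ is not simple, two things change. The weight space $M(\lambda)_{\lambda-\beta}$ is no longer a line, and there are several nontrivial conditions $e_\alpha w=0$. The condition on $\lambda$ must also be guessed anew. Liu, Luo and Wang ("Odd singular vector formula for general linear Lie superalgebras", arXiv:1903.04683) conjecture the following for a standard choice of $\Phi^+$ (as in Cheng–Wang, *Dualities and Representations of Lie Superalgebras*, Chapter 1): if $\lambda$ is $\beta$-atypical for a positive isotropic odd root $\beta$, then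
$$\mathrm{Hom}_{\mathfrak g}(M(\lambda-\beta),M(\lambda))=\mathbb C .$$
The cases $\mathfrak{gl}(m|n)$ (with non-vanishing shown earlier by Serganova) and $D(2|1;\zeta)$ are known, and Musson's Shapovalov elements show that the space is nonzero for every basic $\mathfrak g$. None of this is used below. We prove existence and uniqueness together, with a converse, and we show that the choice of $\Phi^+$ matters.

## 2. The Casimir element and the condition $2(\lambda+\rho,\beta)=(\beta,\beta)$

The purpose of this section is to find the necessary condition on $\lambda$. It also produces the formula that later does the main work.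

**Centrality.** Let $(x_i)$ be a homogeneous basis of $\mathfrak g$, let $(x^j)$ satisfy $(x_i,x^j)=\delta_{ij}$, and put $C=\sum_ix^ix_i$. Since the form is even, $|x^i|=|x_i|$. For homogeneous $y$ write
$$[y,x_i]=\sum_ja_{ij}x_j,\quad a_{ij}=([y,x_i],x^j),\qquad [y,x^j]=\sum_ib_{ji}x^i,\quad b_{ji}=(x_i,[y,x^j]).$$
Invariance gives
$$a_{ij}=-(-1)^{|y||x_i|}([x_i,y],x^j)=-(-1)^{|y||x_i|}(x_i,[y,x^j])=-(-1)^{|y||x_i|}b_{ji}.$$
Hence
$$[y,C]=\sum_i[y,x^i]x_i+\sum_i(-1)^{|y||x_i|}x^i[y,x_i]=\sum_{i,j}\left(b_{ji}+(-1)^{|y||x_i|}a_{ij}\right)x^ix_j=0,$$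
where in the first sum we renamed the indices. So $C$ is central in $U(\mathfrak g)$.

**Normal form.** Use a basis adapted to roots. For an even positive root $\alpha$ the pair $e_\alpha,f_\alpha$ contributes $f_\alpha e_\alpha+e_\alpha f_\alpha=2f_\alpha e_\alpha+h_\alpha$. For an odd one, $(f_\alpha,e_\alpha)=-1$, so the dual of $f_\alpha$ is $-e_\alpha$, and the contribution is $f_\alpha e_\alpha-e_\alpha f_\alpha=2f_\alpha e_\alpha-h_\alpha$. The terms $\pm h_\alpha$ add up to $2h_\rho$. With dual bases $(h_i),(h^i)$ of $\mathfrak h$,
$$C=\sum_ih^ih_i+2h_\rho+2\sum_{\alpha\in\Phi^+}f_\alpha e_\alpha .\tag{3}$$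

**Eigenvalues.** Put $c_\kappa=(\kappa,\kappa+2\rho)$. On any vector of weight $\kappa$ the part $\sum h^ih_i+2h_\rho$ acts by $c_\kappa$. On $v$ the rest acts by $0$, so $C$ acts on $M(\lambda)$ by $c_\lambda$. Expanding,
$$c_\lambda-c_{\lambda-\beta}=2(\lambda+\rho,\beta)-(\beta,\beta).\tag{4}$$

**Lemma 2.** For every positive system and every $\beta\in\Phi^+$: if $\mathrm{Hom}_{\mathfrak g}(M(\lambda-\beta),M(\lambda))\ne0$, then $2(\lambda+\rho,\beta)=(\beta,\beta)$.

*Proof.* The element $C$ is even, so a homomorphism of either parity commutes with it. A nonzero one forces $c_\lambda=c_{\lambda-\beta}$; apply (4). $\blacksquare$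

For isotropic $\beta$ the condition is exactly $\beta$-atypicality. It agrees with Proposition 1. Indeed, for $\beta$ simple, apply (3) to $f_\beta v$. Only $\alpha=\beta$ contributes to the last sum, so $c_\lambda=c_{\lambda-\beta}+2(\lambda,\beta)$, and comparison with (4) gives $2(\rho,\beta)=(\beta,\beta)$. Thus for simple $\beta$ the condition $2(\lambda+\rho,\beta)=(\beta,\beta)$ says $(\lambda,\beta)=0$.

## 3. A non-simple root in $\mathfrak{gl}(2|1)$

In the running example let $\beta=\varepsilon_1-\delta=(\varepsilon_1-\varepsilon_2)+(\varepsilon_2-\delta)$. The weight space $M(\lambda)_{\lambda-\beta}$ has basis $E_{31}v$, $E_{32}E_{21}v$. Let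
$$w=xE_{31}v+yE_{32}E_{21}v .$$
Since $E_{13}=[E_{12},E_{23}]$, it suffices to impose $E_{12}w=0$ and $E_{23}w=0$.

For $E_{12}$: $[E_{12},E_{31}]=-E_{32}$ and $[E_{12},E_{32}]=0$, so
$$E_{12}w=\left(-x+(\lambda_1-\lambda_2)y\right)E_{32}v .$$
For $E_{23}$: $[E_{23},E_{31}]=E_{21}$, $[E_{23},E_{32}]=E_{22}+E_{33}$, and $[E_{23},E_{21}]=0$. Since $E_{21}v$ has $E_{22}$-eigenvalue $\lambda_2+1$,
$$E_{23}w=\left(x+(\lambda_2+1+\lambda_3)y\right)E_{21}v .$$

The first condition has, for every $\lambda$, exactly a line of solutions, spanned by $(x,y)=(\lambda_1-\lambda_2,1)$. On that line the second condition reads $(\lambda_1+\lambda_3+1)y=0$: it is automatic when $\lambda$ is $\beta$-atypical, and fails otherwise. So the even condition fixes the vector, and atypicality gives the odd condition for free. Section 6 will explain this in general.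

## 4. Semicontinuity, and a two-dimensional space for $D(2|1;\zeta)$

The first approach one would try in general is to argue for generic weights and specialize. Identify $M(\lambda)$ with $U(\mathfrak n^-)$, so that $M(\lambda)_{\lambda-\beta}$ becomes the fixed finite-dimensional space $U(\mathfrak n^-)_{-\beta}$. The conditions $e_\alpha w=0$ become linear equations whose coefficients are polynomial in $\lambda$. Hence for every $r$ the set of $\lambda$ where the Hom space has dimension $\ge r$ is Zariski closed, being given by the vanishing of minors.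

So if the dimension is at least $1$ on a dense subset of the hyperplane $(\lambda+\rho,\beta)=0$, it is at least $1$ on all of it. But uniqueness does not specialize: the dimension may jump up at special $\lambda$. This is where the approach stops, and the obstacle is a real one, as the next theorem and the remark after it show.

**Theorem 3.** Let $\mathfrak g=D(2|1;\zeta)$, $\zeta\ne0,-1$, with the positive system having three odd simple roots $\alpha_1,\alpha_2,\alpha_3$. Let $\beta=\alpha_1+\alpha_2+\alpha_3$, which is isotropic and odd, and $\lambda=0$. Then $\lambda$ is $\beta$-atypical and $\dim\mathrm{Hom}_{\mathfrak g}(M(\lambda-\beta),M(\lambda))=2$.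

**Step 1: the roots.** We make the root data explicit. Let $\varepsilon_1,\varepsilon_2,\varepsilon_3$ be the orthogonal basis of $\mathfrak h^*$ with $(\varepsilon_i,\varepsilon_i)=s_i$, where $(s_1,s_2,s_3)=(-1-\zeta,1,\zeta)$. Then $s_1+s_2+s_3=0$ and all $s_i\ne0$. The even roots are $\pm2\varepsilon_i$ and the odd roots are $\pm\varepsilon_1\pm\varepsilon_2\pm\varepsilon_3$. The functional $\varepsilon_i\mapsto1$ defines the positive system
$$\Phi^+=\{2\varepsilon_1,2\varepsilon_2,2\varepsilon_3,\alpha_1,\alpha_2,\alpha_3,\beta\},\qquad\beta=\varepsilon_1+\varepsilon_2+\varepsilon_3,\quad\alpha_i=\beta-2\varepsilon_i .$$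
For $\{i,j,k\}=\{1,2,3\}$ we have $\alpha_i+\alpha_j=2\varepsilon_k$, and $\alpha_1+\alpha_2+\alpha_3=\beta$. The $\alpha_i$ have value $1$ under the functional, hence are indecomposable; they are the simple roots. Moreover:

- $(\alpha_i,\alpha_i)=(\beta,\beta)=s_1+s_2+s_3=0$;
- $a_{ij}:=(\alpha_i,\alpha_j)=s_k-s_i-s_j=2s_k\ne0$, and $a_{12}+a_{13}+a_{23}=0$;
- $\rho=\frac12(2\beta)-\frac12(\alpha_1+\alpha_2+\alpha_3+\beta)=\beta-\frac12(2\beta)=0$.

In particular $\lambda=0$ is $\beta$-atypical. Write $e_i,f_i,h_i$ for $e_{\alpha_i},f_{\alpha_i},h_{\alpha_i}$. As $\alpha_i-\alpha_j=2\varepsilon_j-2\varepsilon_i$ is not a root, $[e_i,f_j]=0$ for $i\ne j$.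

**Step 2: the weight spaces.** We describe them by words in the $f_i$. For now $\lambda$ is any weight and $v$ generates $M(\lambda)$. The partitions of $\beta$ into positive roots, odd ones used at most once, are $\beta$, the three sums $2\varepsilon_k+\alpha_k$, and $\alpha_1+\alpha_2+\alpha_3$; so $\dim M(\lambda)_{\lambda-\beta}=5$. The partitions of $\beta-\alpha_i=\alpha_j+\alpha_k$ are $2\varepsilon_i$ and $\alpha_j+\alpha_k$; so $\dim M(\lambda)_{\lambda-\beta+\alpha_i}=2$.

Next, $[f_j,f_k]\ne0$ for $j\neq k$, because $[e_j,[f_j,f_k]]=[h_j,f_k]=-a_{jk}f_k\ne0$. So $[f_j,f_k]=f_jf_k+f_kf_j$ spans $\mathfrak g_{-2\varepsilon_i}$, and by PBW $f_jf_kv$ and $f_kf_jv$ form a basis of $M(\lambda)_{\lambda-\beta+\alpha_i}$. Also $[f_i,[f_j,f_k]]\ne0$, because $e_i$ supercommutes with $f_j$ and $f_k$, so that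
$$[e_i,[f_i,[f_j,f_k]]]=[h_i,[f_j,f_k]]=-(a_{ij}+a_{ik})[f_j,f_k]=a_{jk}[f_j,f_k]\ne0 .$$
So this bracket spans $\mathfrak g_{-\beta}$, and the $f_i$ generate $\mathfrak n^-$. Therefore the six vectors $f_if_jf_kv$ with $\{i,j,k\}=\{1,2,3\}$ span $M(\lambda)_{\lambda-\beta}$. Let $F$ be the $6$-dimensional space of formal combinations $x=\sum x_{ijk}f_if_jf_k$. The map $F\to M(\lambda)_{\lambda-\beta}$, $x\mapsto xv$, is onto with one-dimensional kernel $K$. The same computation with the roles of $e$ and $f$ exchanged shows that the $e_i$ generate $\mathfrak n^+$, so a vector is singular iff $e_1,e_2,e_3$ kill it.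

**Step 3: the equations.** We compute $e_i(xv)$ on each word. With $\lambda_i=\lambda(h_i)$,
$$e_if_if_jf_kv=h_if_jf_kv=(\lambda_i-a_{ij}-a_{ik})f_jf_kv=(\lambda_i+a_{jk})f_jf_kv,$$
$$e_if_jf_if_kv=-f_jh_if_kv=(a_{ik}-\lambda_i)f_jf_kv,\qquad e_if_jf_kf_iv=f_jf_kh_iv=\lambda_if_jf_kv .$$
Since $f_jf_kv$ and $f_kf_jv$ are independent, $xv$ is singular iff, for all orderings $(i,j,k)$ of $\{1,2,3\}$,
$$(\lambda_i+a_{jk})x_{ijk}+(a_{ik}-\lambda_i)x_{jik}+\lambda_ix_{jki}=0 .\tag{5}$$

**Step 4: the weight $\lambda=0$.** Here we count solutions. Equation (5) becomes $a_{jk}x_{ijk}+a_{ik}x_{jik}=0$. The equation for $(i,j,k)$ coincides with the one for $(j,i,k)$. So there are exactly three equations, one for each last letter $k$; they involve disjoint pairs of variables and have nonzero coefficients. The solution space in $F$ has dimension $6-3=3$. It is the preimage of the space of singular vectors, so it contains $K$, and the space of singular vectors has dimension $3-1=2$. $\blacksquare$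

**Remark (the dimension jumps).** For this positive system, choose $\lambda$ with all $\lambda_i\ne0$ and $\lambda_1+\lambda_2+\lambda_3=0$, for instance $(1,1,-2)$; this is possible because $h_1,h_2,h_3$ is a basis of $\mathfrak h$. Then $(t\lambda,\beta)=0$ for all $t$. Write (5) for $t\lambda$ and divide by $t\lambda_i$; as $t\to\infty$ the system tends to $x_{ijk}-x_{jik}+x_{jki}=0$. In the limit system, the equations for $(3,1,2)$, $(1,3,2)$, $(2,1,3)$, $(1,2,3)$ give in turn
$$x_{123}=x_{132}-x_{312},\quad x_{321}=x_{312}-x_{132},\quad x_{213}=-x_{312},\quad x_{231}=-x_{132},$$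
and the remaining two equations, $x_{231}-x_{321}+x_{312}=0$ and $x_{321}-x_{231}+x_{213}=0$, then hold. So the limit system has rank $4$. For large $t$ the rank of (5) is thus at least $4$, its solution space has dimension at most $2$, and it contains $K$. Hence the Hom space has dimension at most $1$ at $t\lambda$ for large $t$. On the hyperplane $(\lambda,\beta)=0$ the locus of dimension at most $1$ is therefore a non-empty Zariski open set, and $\lambda=0$ lies outside it.

So a proof must use a property of standard positive systems that this one lacks.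

## 5. Gradings in which $\beta$ has degree one

In $\mathfrak{gl}(2|1)$ the weight space of $\lambda-\beta$ involved exactly one odd lowering operator at a time. The following condition expresses this.

**Hypothesis (G)** on $(\Phi^+,\beta)$, $\beta\in\Phi^+$: there is $D\in\mathfrak h$ such that $d(\alpha):=\alpha(D)\in\mathbb Z$ for all roots $\alpha$, $d(\alpha)\ge0$ for $\alpha\in\Phi^+$, $d(\alpha)\ne0$ for every odd root $\alpha$, and $d(\beta)=1$.

For $\mathfrak{gl}(2|1)$ as above, $D=\mathrm{diag}(1,1,0)$ works for both positive odd roots. For the system of Theorem 3 no $D$ works: the $\alpha_i$ are odd and positive, so (G) would force integers $d(\alpha_i)\ge1$ and hence $d(\beta)\ge3$.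

**Theorem 4.** Under (G), for every $\lambda\in\mathfrak h^*$,
$$\dim\mathrm{Hom}_{\mathfrak g}(M(\lambda-\beta),M(\lambda))=\begin{cases}1&\text{if }2(\lambda+\rho,\beta)=(\beta,\beta),\\0&\text{otherwise.}\end{cases}$$

**Theorem 5 (the conjecture, with converse).** Let $\Phi^+$ be standard. If $\beta$ is a positive isotropic odd root, then $\mathrm{Hom}_{\mathfrak g}(M(\lambda-\beta),M(\lambda))=\mathbb C$ if $\lambda$ is $\beta$-atypical, and it is $0$ otherwise. If $\beta$ is a positive non-isotropic odd root, the Hom space is $\mathbb C$ if $2(\lambda+\rho,\beta)=(\beta,\beta)$ and $0$ otherwise.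

**Theorem 4 implies Theorem 5.** We check that a standard $\Phi^+$ satisfies (G) for every positive odd root, with one $D$ for all of them. Take $d$ as follows.

- $\mathfrak{gl}(m|n)$, $\mathfrak{sl}(m|n)$: positive odd roots $\varepsilon_i-\delta_j$; $d(\varepsilon_i)=1$, $d(\delta_j)=0$. For $\mathfrak{sl}(m|n)$, the matrix $D$ with these values has supertrace $m$, and the identity has supertrace $m-n$; subtract $\frac m{m-n}$ times the identity from $D$, which does not change the values on roots.
- $\mathfrak{osp}(M|2n)$: positive odd roots $\delta_i\pm\varepsilon_j$ (and $\delta_i$ if $M$ is odd); positive even roots $\delta_i\pm\delta_j$ $(i<j)$, $2\delta_i$, and those in the $\varepsilon$'s; $d(\delta_i)=1$, $d(\varepsilon_j)=0$.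
- $\mathfrak{osp}(2|2n)$ with the type-I choice, positive odd roots $\varepsilon_1\pm\delta_j$: $d(\varepsilon_1)=1$, $d(\delta_j)=0$.
- $D(2|1;\zeta)$: positive roots $2\varepsilon_i$, $\varepsilon_1\pm\varepsilon_2\pm\varepsilon_3$; $d(\varepsilon_1)=1$, $d(\varepsilon_2)=d(\varepsilon_3)=0$.
- $F(4)$: positive odd roots $\frac12(\delta\pm\varepsilon_1\pm\varepsilon_2\pm\varepsilon_3)$; even roots $\pm\delta$ ($\delta$ positive) and roots in the $\varepsilon$'s; $d(\delta)=2$, $d(\varepsilon_i)=0$.
- $G(3)$: positive odd roots $\delta$, $\delta\pm\varepsilon_i$; even roots $\pm2\delta$ ($2\delta$ positive) and roots in the $\varepsilon$'s; $d(\delta)=1$, $d(\varepsilon_i)=0$.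

In every case all positive odd roots have $d=1$ and all positive even roots have $d\in\{0,2\}$, as one reads off. So (G) holds for each positive odd $\beta$, and Theorem 4 gives Theorem 5. $\blacksquare$

**Remark (other positive systems).** For any positive system, (G) holds for each positive odd root $\beta$ whose simple-root expansion has coefficients at the odd simple roots summing to $1$. To see this, recall that the simple roots are linearly independent, and let $D$ have value $1$ on odd simple roots and $0$ on even ones. Then $d\ge0$ on $\Phi^+$ and $d(\beta)=1$. It remains to see that $d\ne0$ on odd roots. Each functional in the list above, call it $d_{\mathrm{st}}$, is linear and satisfies $d_{\mathrm{st}}(\alpha)\equiv$ parity of $\alpha$ modulo $2$ on all roots. So if $\alpha=\sum n_i\alpha_i$ is odd, then reducing $d_{\mathrm{st}}(\alpha)=\sum n_id_{\mathrm{st}}(\alpha_i)$ modulo $2$ shows that the coefficients at odd simple roots have odd sum. That sum is $d(\alpha)$, so $d(\alpha)$ is odd.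

## 6. From $\mathfrak n_0^+$-invariants to singular vectors

We now assume (G). The aim of this section is to show that, once $2(\lambda+\rho,\beta)=(\beta,\beta)$ holds, the conditions from roots of positive degree are automatic, as in Section 3.

**Step 1: the graded pieces of $M(\lambda)$.** We identify the part of $M(\lambda)$ that contains the weight $\lambda-\beta$. Let $\mathfrak g=\bigoplus_k\mathfrak g_k$ be the decomposition into eigenspaces of $\operatorname{ad}D$. Odd roots have $d\ne0$, so $\mathfrak g_0$ is purely even: it is the centralizer of the semisimple element $D$ in the reductive Lie algebra $\mathfrak g_{\bar0}$. Hence $\mathfrak g_0$ is a reductive Lie algebra with Cartan subalgebra $\mathfrak h$. Put $\mathfrak n_0^\pm=\mathfrak n^\pm\cap\mathfrak g_0$. Negative roots have $d\le0$, so every root with $d>0$ is positive, and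
$$\mathfrak n^+=\mathfrak n_0^+\oplus\mathfrak g_{>0}.\tag{6}$$

Induce in two stages, first from $\mathfrak h\oplus\mathfrak n^+$ to $\mathfrak g_{\ge0}$. By PBW the result is $U(\mathfrak n_0^-)\otimes\mathbb C_\lambda$, which is the $\mathfrak g_0$-Verma module $M_0(\lambda)$. The ideal $\mathfrak g_{>0}$ of $\mathfrak g_{\ge0}$ kills the generator, and $\mathfrak g_{>0}U(\mathfrak g_0)\subseteq U(\mathfrak g_0)\mathfrak g_{>0}$, so $\mathfrak g_{>0}$ acts by $0$. Hence
$$M(\lambda)\cong U(\mathfrak g)\otimes_{U(\mathfrak g_{\ge0})}M_0(\lambda)\cong U(\mathfrak g_{<0})\otimes M_0(\lambda),$$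
the last isomorphism being one of vector spaces. Grade $M(\lambda)$ by the eigenvalues of $D-\lambda(D)$. In degrees $0$ and $-1$, $U(\mathfrak g_{<0})$ is $\mathbb C$ and $\mathfrak g_{-1}$. Therefore
$$M(\lambda)[k]=0\ (k>0),\qquad M(\lambda)[0]=M_0(\lambda),\qquad E\otimes M_0(\lambda)\cong M(\lambda)[-1],\quad E:=\mathfrak g_{-1},\tag{7}$$
the last map being $y\otimes m\mapsto ym$. It is $\mathfrak g_0$-linear because $x(ym)=[x,y]m+y(xm)$ for $x\in\mathfrak g_0$, which is even. Since $d(\beta)=1$, the weight space $M(\lambda)_{\lambda-\beta}$ lies in $M(\lambda)[-1]$.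

For $\mathfrak{gl}(2|1)$: $\mathfrak g_0=\mathfrak{gl}_2\oplus\mathfrak{gl}_1$, $E$ has basis $E_{31},E_{32}$, and the vector of Section 3 is $w=E_{31}\otimes xv+E_{32}\otimes yE_{21}v$.

**Step 2: the Casimir element forces the rest.**

**Lemma 6.** Assume (G) and $2(\lambda+\rho,\beta)=(\beta,\beta)$. If $w\in M(\lambda)_{\lambda-\beta}$ satisfies $\mathfrak n_0^+w=0$, then $\mathfrak n^+w=0$.

*Proof.* Apply (3) to $w$. On one hand $Cw=c_\lambda w$. On the other hand, for $\alpha\in\Phi^+$:

- if $d(\alpha)=0$, then $e_\alpha\in\mathfrak n_0^+$ and $e_\alpha w=0$ by assumption;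
- if $d(\alpha)\ge2$, then $e_\alpha w\in M(\lambda)[d(\alpha)-1]=0$.

Hence $c_\lambda w=c_{\lambda-\beta}w+2\sum_{d(\alpha)=1}f_\alpha e_\alpha w$. By (4) and the assumption on $\lambda$, $c_\lambda=c_{\lambda-\beta}$, so
$$\sum_{d(\alpha)=1}f_\alpha e_\alpha w=0 .\tag{8}$$
Here $e_\alpha w\in M(\lambda)[0]=M_0(\lambda)$, and $\{f_\alpha:d(\alpha)=1\}$ is a basis of $\mathfrak g_{-1}$. Under the isomorphism (7), relation (8) says $\sum_{d(\alpha)=1}f_\alpha\otimes e_\alpha w=0$ in $\mathfrak g_{-1}\otimes M_0(\lambda)$. As the $f_\alpha$ are linearly independent, $e_\alpha w=0$ whenever $d(\alpha)=1$. Thus $\mathfrak n_0^+$, $\mathfrak g_1$ and $\mathfrak g_{\ge2}$ all kill $w$, and by (6) so does $\mathfrak n^+$. $\blacksquare$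

Degree one is essential here. In Theorem 3 the weight $-\beta$ sits in degree $-3$ for the grading with $d(\alpha_i)=1$. There a relation $\sum f_\alpha m_\alpha=0$ does not force $m_\alpha=0$: for instance, $f_1f_2v+f_2f_1v=[f_1,f_2]v$ is a nontrivial relation of this kind already in degree $-2$.

**Step 3: the reduced problem.** By (2), Lemma 6 and (7), if $2(\lambda+\rho,\beta)=(\beta,\beta)$ then
$$\mathrm{Hom}_{\mathfrak g}(M(\lambda-\beta),M(\lambda))=\{w\in M(\lambda)_{\lambda-\beta}:\mathfrak n_0^+w=0\}\cong\mathrm{Hom}_{\mathfrak g_0}(M_0(\lambda-\beta),E\otimes M_0(\lambda)).\tag{9}$$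
What remains is a question about ordinary reductive Lie algebras.

## 7. Homomorphisms from Verma modules into $E\otimes M_0(\lambda)$

Let $\mathfrak k=\mathfrak n_0^-\oplus\mathfrak h\oplus\mathfrak n_0^+$ be a reductive Lie algebra, $\mathfrak b_0=\mathfrak h\oplus\mathfrak n_0^+$, with Verma modules $M_0(\lambda)$, and let $E$ be a finite-dimensional $\mathfrak h$-semisimple $\mathfrak k$-module.

**Proposition 7.** For $\lambda\in\mathfrak h^*$ and a weight $\mu$ of $E$,
$$\dim E_\mu\le\dim\mathrm{Hom}_{\mathfrak k}(M_0(\lambda+\mu),E\otimes M_0(\lambda))\le\max_\kappa\dim E_\kappa .$$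

**A trial with $\mathfrak{sl}_2$.** Let $E=\mathbb C^2$ with basis $u_+,u_-$, where $eu_-=u_+$ and $eu_+=0$, and let $\mu=-1$. A vector of weight $\lambda-1$ is $w=x\,u_-\otimes v+y\,u_+\otimes fv$, and $ew=(x+\lambda y)\,u_+\otimes v$. So the invariants always form a line, spanned by $(x,y)=(-\lambda,1)$.

A natural way to bound the dimension is to read off the component of an invariant $w$ in $E_\mu\otimes v$, hoping that it determines $w$. Here that component is $-\lambda\,u_-\otimes v$, and the method fails at $\lambda=0$: then $w=u_+\otimes fv$ is nonzero with zero component. The cause is visible. At $\lambda=0$, $w$ lies in $E\otimes M_0(-2)$, where $M_0(-2)\subset M_0(0)$ is the simple submodule generated by $fv$. Relative to this submodule, the component of $w$ on the highest weight vector $fv$ is $u_+$, nonzero, but in another weight space of $E$. So one should pass to simple submodules, and accept a bound by some $\dim E_\kappa$ instead of $\dim E_\mu$.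

**Preparation: the ring $U=U(\mathfrak n_0^-)$.** By PBW its associated graded ring is a polynomial ring, so $U$ is a Noetherian domain. It satisfies the left Ore condition: $Ua\cap Ub\ne0$ for nonzero $a,b$. Otherwise the sum $Ua+Uab+Uab^2+\cdots$ would be direct: from a relation $\sum_{k\ge k_0}u_kab^k=0$ with $u_{k_0}\ne0$, cancel $b^{k_0}$ on the right to get $0\ne u_{k_0}a\in Ua\cap Ub$. An infinite direct sum of nonzero left ideals contradicts Noetherianity.

Call a $U$-module torsion if each of its vectors is killed by some nonzero element of $U$, and torsion-free if $uw=0$ implies $u=0$ or $w=0$. For example, free modules are torsion-free, and $U/Uu_0$ with $u_0\ne0$ is torsion: for $0\neq u\in U$ the Ore condition gives $au=bu_0\ne0$, so $a\ne0$ kills the class of $u$. An extension of torsion modules is torsion: if $aw$ lies in the submodule and $b(aw)=0$ with $a,b\ne0$, then $ba\ne0$ kills $w$.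

**Preparation: simple submodules.** Put $\nu=\lambda+\mu$. A Verma module over $\mathfrak k$ has finite length, so it has a simple submodule. The weights are bounded above, so this submodule contains a highest weight vector, which generates it by simplicity. That vector has the form $u'v$ with $0\ne u'\in U$, so $U$ acts on it freely ($uu'v=0$ forces $uu'=0$, so $u=0$), and the submodule is itself a Verma module. Choose simple Verma submodules $M_0(\lambda')\subseteq M_0(\lambda)$ and $M_0(\nu')\subseteq M_0(\nu)$.

**Upper bound, Step 1: shrink the source.** We show that restriction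
$$\mathrm{Hom}_{\mathfrak k}(M_0(\nu),E\otimes M_0(\lambda))\to\mathrm{Hom}_{\mathfrak k}(M_0(\nu'),E\otimes M_0(\lambda))$$
is injective. By the tensor identity,
$$E\otimes M_0(\lambda)\cong U(\mathfrak k)\otimes_{U(\mathfrak b_0)}(E\otimes\mathbb C_\lambda),\tag{10}$$
which is $U$-free by PBW, hence torsion-free. Let $\varphi\ne0$ and let $v_\nu$ generate $M_0(\nu)$. Then $\varphi(v_\nu)\ne0$, so $\varphi(uv_\nu)=u\varphi(v_\nu)\ne0$ for $0\ne u\in U$. Thus $\varphi$ is injective, and its restriction is nonzero.

**Upper bound, Step 2: shrink the target.** We show that every homomorphism $M_0(\nu')\to E\otimes M_0(\lambda)$ has image in $E\otimes M_0(\lambda')$. Let $Q=M_0(\lambda)/M_0(\lambda')$. Here $Q\cong U/Uu_0$ with $u_0\ne0$, so $Q$ is torsion. Because $\mathfrak n_0^-$ strictly lowers weights, $E$ has a filtration by $(\mathfrak h\oplus\mathfrak n_0^-)$-submodules with one-dimensional subquotients on which $\mathfrak n_0^-$ acts by $0$. So $E\otimes Q$ has a finite filtration whose subquotients are isomorphic to $Q$ as $U$-modules, and $E\otimes Q$ is torsion. A nonzero $\mathfrak k$-homomorphism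 from the simple module $M_0(\nu')$ to $E\otimes Q$ would be injective, which is impossible since $M_0(\nu')$ is $U$-free. So the composite $M_0(\nu')\to E\otimes M_0(\lambda)\to E\otimes Q$ is $0$, and the kernel of the second map is $E\otimes M_0(\lambda')$.

**Upper bound, Step 3: read off the leading component.** We show that $\dim\mathrm{Hom}_{\mathfrak k}(M_0(\nu'),E\otimes M_0(\lambda'))\le\dim E_{\nu'-\lambda'}$. Let $w\in E\otimes M_0(\lambda')$ be $\mathfrak n_0^+$-invariant of weight $\nu'$. Its component in $E\otimes M_0(\lambda')_{\lambda'}$ lies in $E_{\nu'-\lambda'}\otimes v_{\lambda'}$. We claim that $w$ is determined by this component. Since the component depends linearly on $w$, it suffices to show that if it is $0$ then $w=0$.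

Suppose the component is $0$ but $w\ne0$. View $w$ as the map $\phi:E^*\to M_0(\lambda')$, $\phi(\xi)=(\xi\otimes\mathrm{id})(w)$. Invariance of $w$ means that $\phi$ is $\mathfrak n_0^+$-linear, and $\phi$ shifts weights by $\nu'$. So its image $N$ is a nonzero subspace stable under $\mathfrak h$ and $\mathfrak n_0^+$, and $N_{\lambda'}=0$, because $N_{\lambda'}$ is obtained by pairing $E^*$ with the vanishing component. As $M_0(\lambda')$ is simple,
$$M_0(\lambda')=U(\mathfrak k)N=U(\mathfrak n_0^-)U(\mathfrak h)U(\mathfrak n_0^+)N=U(\mathfrak n_0^-)N .$$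
Now $\lambda'$ is the highest weight and $\mathfrak n_0^-$ strictly lowers weights, so the $\lambda'$-weight space of the right side is $N_{\lambda'}=0$. But $M_0(\lambda')_{\lambda'}\neq0$, a contradiction.

Steps 1–3 together give
$$\dim\mathrm{Hom}_{\mathfrak k}(M_0(\nu),E\otimes M_0(\lambda))\le\dim E_{\nu'-\lambda'}\le\max_\kappa\dim E_\kappa .$$

**Lower bound, Step 1: reduce to generic $\lambda$.** This is where semicontinuity points the right way. The Hom space is the space of $\mathfrak n_0^+$-invariants of weight $\lambda+\mu$ in $E\otimes M_0(\lambda)$. Identify $M_0(\lambda)$ with $U$. The weight space becomes $\bigoplus_{\mu'}E_{\mu'}\otimes U_{\mu-\mu'}$, finite-dimensional and independent of $\lambda$. The invariants are the kernel of the linear map $T_\lambda$ given by the action of the simple root vectors of $\mathfrak n_0^+$, whose target is again a fixed finite-dimensional space. It depends polynomially on $\lambda$: for $u\in U$ and a simple root vector $e$, write $eu\in U(\mathfrak n_0^-)U(\mathfrak h)U(\mathfrak n_0^+)$, drop the terms with a right factor in $\mathfrak n_0^+$,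 and evaluate $U(\mathfrak h)$ at $\lambda$. Hence $\{\lambda:\dim\ker T_\lambda\ge\dim E_\mu\}$ is Zariski closed. It suffices to show that it contains a non-empty Zariski open set.

**Lower bound, Step 2: generic $\lambda$.** We separate the pieces of $E\otimes M_0(\lambda)$ by central characters. Let $\rho_0$ be half the sum of the positive roots of $\mathfrak k$ and $W$ its Weyl group. Choose $\lambda$ outside the finitely many sets
$$\lambda+\mu'+\rho_0=w(\lambda+\mu''+\rho_0),\qquad 1\ne w\in W,\quad\mu',\mu''\text{ weights of }E .$$
Each of these is empty or a proper affine subspace, since $1-w\ne0$. By Harish-Chandra's theorem, $M_0(\lambda+\mu')$ and $M_0(\lambda+\mu'')$ have the same central character iff such an equation holds for some $w\in W$. By our choice only $w=1$ is possible, and then $\mu'=\mu''$. So distinct weights of $E$ give distinct central characters.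

Filtering $E\otimes\mathbb C_\lambda$ by $\mathfrak b_0$-submodules in (10), we see that $E\otimes M_0(\lambda)$ has a finite filtration with subquotients $M_0(\lambda+\mu')$, each occurring $\dim E_{\mu'}$ times. Hence it is the direct sum of its generalized eigenspaces for the center of $U(\mathfrak k)$, and one summand is filtered by $\dim E_\mu$ copies of $M_0(\lambda+\mu)$. All weights of this summand are at most $\lambda+\mu$, so its weight space of weight $\lambda+\mu$, of dimension $\dim E_\mu$, is killed by $\mathfrak n_0^+$. So $\dim\ker T_\lambda\ge\dim E_\mu$ for these $\lambda$, and therefore for all $\lambda$. $\blacksquare$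

## 8. Proof of Theorem 4, and the case of $\mathfrak{psl}(n|n)$

**Proof of Theorem 4.** Assume (G). If $2(\lambda+\rho,\beta)\ne(\beta,\beta)$, the Hom space is $0$ by Lemma 2. If equality holds, (9) identifies the Hom space with
$$\mathrm{Hom}_{\mathfrak g_0}(M_0(\lambda-\beta),E\otimes M_0(\lambda)),\qquad E=\mathfrak g_{-1}.$$
The $\mathfrak h$-weights of $E$ are the $-\gamma$ with $\gamma$ a root and $d(\gamma)=1$. Each has multiplicity one because root spaces are one-dimensional, and $-\beta$ is among them because $d(\beta)=1$. Proposition 7 with $\mathfrak k=\mathfrak g_0$ and $\mu=-\beta$ gives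
$$1=\dim E_{-\beta}\le\dim\mathrm{Hom}_{\mathfrak g_0}(M_0(\lambda-\beta),E\otimes M_0(\lambda))\le\max_\kappa\dim E_\kappa=1 .$$
This proves Theorem 4, hence Theorem 5 by Section 5, and in particular the conjecture for standard positive systems. $\blacksquare$

**The algebra $\mathfrak{psl}(n|n)$.** On its Cartan subalgebra $\sum_i(\varepsilon_i-\delta_i)=0$. So the distinguished set of roots $\varepsilon_i-\delta_j$, $\varepsilon_i-\varepsilon_j$, $\delta_i-\delta_j$ $(i<j)$ is not the positive part of any ordering: the positive quantities $\varepsilon_i-\delta_i$ would add up to $0$. Hence $\mathfrak{psl}(n|n)$ has no standard positive system in the present sense. The version that makes sense there takes weights for the Cartan subalgebra of $\mathfrak{gl}(n|n)$. We make no claim about the full Hom space over $\mathfrak{psl}(n|n)$ without this refinement.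

**Corollary 8 ($\mathfrak{psl}(n|n)$, $n\ge2$).** Let $\mathfrak n^\pm$ be the strictly upper and lower triangular matrices, let $\lambda$ be a weight of the Cartan subalgebra of $\mathfrak{psl}(n|n)$, and let $\tilde\lambda$ be any lift to the diagonal Cartan subalgebra of $\mathfrak{gl}(n|n)$. Then $M(\lambda)$ is the restriction of the $\mathfrak{gl}(n|n)$-Verma module $M(\tilde\lambda)$. For $\beta=\varepsilon_i-\delta_j$, the singular vectors in $M(\lambda)$ of $\mathfrak{gl}(n|n)$-weight $\tilde\lambda-\beta$ form a space of dimension $1$ if $(\lambda+\rho,\beta)=0$ and $0$ otherwise.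

*Proof.* A weight $\lambda$ of $\mathfrak{psl}(n|n)$ is a functional on the diagonal matrices of supertrace $0$ that vanishes on the identity $I$; a lift $\tilde\lambda$ extends it to all diagonal matrices, so $\tilde\lambda(I)=0$. The algebras $\mathfrak{gl}(n|n)$ and $\mathfrak{psl}(n|n)$ have the same $\mathfrak n^\pm$. The central element $I$ acts on $M(\tilde\lambda)$ by $\tilde\lambda(I)=0$. So $M(\tilde\lambda)$ restricts to $\mathfrak{sl}(n|n)$ and factors through $\mathfrak{psl}(n|n)$. It is generated by a highest weight vector of weight $\lambda$ over which $U(\mathfrak n^-)$ is free, so it is $M(\lambda)$. Singular vectors are the same in both settings, since $\mathfrak n^+$ is the same.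

Finally $(\tilde\lambda+\rho,\beta)=(\tilde\lambda+\rho)(h_\beta)$, where for the supertrace form $h_\beta=E_{ii}+E_{n+j,n+j}$ has supertrace $1-1=0$. So this number depends only on $\lambda$; it is what $(\lambda+\rho,\beta)$ denotes. Apply Theorem 5 to $\mathfrak{gl}(n|n)$ and the weight $\tilde\lambda$. $\blacksquare$
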